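# Complete Yamabe flows on hyperbolic space stay above $m(m-1)\,t\,g_{\mathbb H}$

## The theorems

Throughout, $m\ge 3$, and $(\mathbb H^m,g_{\mathbb H})$ is $m$-dimensional hyperbolic space.

**Theorem A.** Let $T>0$ and let $g(t)=u(\cdot,t)\,g_{\mathbb H}$, $t\in[0,T]$, be a conformally hyperbolic Yamabe flow on $\mathbb H^m$. That is: $u$ is positive and smooth on $\mathbb H^m\times(0,T]$, $g(0)=u(\cdot,0)g_{\mathbb H}$ is a smooth Riemannian metric with $u(\cdot,0)>0$, $g(t)\to g(0)$ locally smoothly as $t\searrow 0$, and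
$$\frac{\partial}{\partial t}g(t)=-\mathrm R_{g(t)}\,g(t)\quad\text{on }\mathbb H^m\times(0,T],$$
where $\mathrm R_{g(t)}$ is the scalar curvature. Suppose the flow is instantaneously complete: $(\mathbb H^m,g(t))$ is geodesically complete for every $t\in(0,T]$. Then
$$g(t)\ \ge\ m(m-1)\,t\,g_{\mathbb H}\qquad\text{for all }t\in[0,T].$$

Theorem A follows from a stronger statement, in which completeness is used at one time only.

**Theorem B.** Let $(g(t))_{t\in[0,T]}$ be a conformally hyperbolic Yamabe flow and $t_0\in[0,T)$. Suppose $g(t_0)$ is complete, or merely that almost every hyperbolic geodesic ray from some fixed point $o$ has infinite $g(t_0)$-length. Then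
$$u(x,t)>m(m-1)(t-t_0)\qquad\text{for all }x\in\mathbb H^m,\ t\in(t_0,T].$$
In particular $g(t)$ is complete for all $t\in(t_0,T]$. Hence, for a conformally hyperbolic Yamabe flow, the following are equivalent: instantaneous completeness; the bound $g(t)\ge m(m-1)tg_{\mathbb H}$ for all $t\in[0,T]$; completeness of $g(t_j)$ for some sequence $t_j\searrow0$. The constant $m(m-1)$ is sharp.

There is also a version without time.

**Theorem C (elliptic Schwarz lemma).** If $g=Fg_{\mathbb H}$ is a smooth complete metric on $\mathbb H^m$, $m\ge3$, with $\mathrm R_g\ge-m(m-1)$, then $g\ge g_{\mathbb H}$.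

The question comes from Mario B. Schulz, "Instantaneously complete Yamabe flow on hyperbolic space", arXiv:1612.02745 (2016), and Theorem A answers it: it was conjectured that instantaneously complete flows always satisfy the bound. Known there: the bound implies instantaneous completeness, and every rotationally symmetric instantaneously complete flow satisfies it.

## What completeness has to do with a lower bound: two explicit flows

Everything happens inside one conformal class, so the flow is a scalar equation. For a metric $u\,g_{\mathbb H}$,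
$$-\frac{u\,\mathrm R}{m-1}=m+\frac{\Delta u}{u}+\frac{m-6}{4}\frac{|\nabla u|^2}{u^2},\tag{1}$$
where $\Delta,\nabla,|\cdot|$ are always those of $g_{\mathbb H}$. The flow equation says that $\frac1{m-1}\partial_tu$ equals either side of (1). Write $M=m(m-1)$.

**Spatially constant flows.** If $u$ depends on $t$ only, the equation reads $\partial_tu=M$, so $u=c+Mt$ with $c>0$. These flows are complete and lie above $Mt$. Letting $c\searrow0$ shows that no constant larger than $M$ can work: if $C>M$, the inequality $c+MT\ge CT$ fails for small $c$. The theorem says that the limit profile $Mt$ is a floor for all complete flows.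

**The flat ball.** In the ball model, $g_{\mathbb H}=\frac{4|dx|^2}{(1-|x|_e^2)^2}$, where $|\cdot|_e$ is the Euclidean norm. The Euclidean metric is $|dx|^2=u\,g_{\mathbb H}$ with
$$u(x)=\tfrac14(1-|x|_e^2)^2=\tfrac14\operatorname{sech}^4(r/2),\qquad |x|_e=\tanh(r/2),$$
where $r$ is the hyperbolic distance to the centre. It has $\mathrm R=0$, so $g(t)=|dx|^2$ for all $t$ is a conformally hyperbolic Yamabe flow. Every ray from the centre has length $1$, so it is incomplete at every time. It violates $u\ge Mt$ at every $t>0$, because $u\to0$ at infinity. So completeness must enter the proof in an essential way.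

Completeness enters through lengths. In polar coordinates $(r,\xi)$ about $o$, the ray in direction $\xi\in S^{m-1}$ has $g(t)$-length $\int_0^\infty u(r\xi,t)^{1/2}\,dr$. If $g(t)$ is complete, this is infinite for *every* $\xi$: by Hopf–Rinow closed bounded sets of $g(t)$ are compact, and a ray of finite length would stay in one, while a ray leaves every compact set. "Almost every ray" in Theorem B refers to the normalised measure $\sigma$ on $S^{m-1}$.

Infinite length is an integral condition and gives no pointwise lower bound on $u$. Take a smooth positive radial function with $u=1$ for $r\in[2j,2j+1]$, $j\ge0$, and $u=e^{-4r}$ at $r=2j+\frac32$. A curve that leaves all compact sets crosses infinitely many of the shells $2j\le r\le 2j+1$, so it has infinite length and the metric is complete. Nevertheless $u$ is exponentially small along a sequence going to infinity.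

## The maximum principle when $u$ is bounded below, and its failure when $u$ decays

At a spatial minimum of $u$, (1) gives $\partial_tu\ge M$, so one wants to say that the minimum grows at least like $Mt$. The difficulty is that the infimum may not be attained. The standard remedy is a penalty. Let
$$\chi=\log\cosh d(o,\cdot).$$
It is smooth, nonnegative and proper, and since $\Delta\chi=\chi''+(m-1)\coth r\,\chi'$ for radial functions,
$$\Delta\chi=\operatorname{sech}^2r+(m-1)\le m.\tag{2}$$

**Observation.** If $\inf_{\mathbb H^m\times[0,T]}u>0$, then $u\ge Mt$.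

To see this, put $v=\log u$. From (1), $\partial_tv=(m-1)e^{-v}\big(m+\Delta v+\frac{m-2}{4}|\nabla v|^2\big)\ge e^{-v}\big(M+(m-1)\Delta v\big)$. For $0<\varepsilon<1$ consider
$$W=v-\log(Mt)+\varepsilon\chi\quad\text{on }\mathbb H^m\times(0,T].$$
Since $v$ is bounded below, $W\to+\infty$ as $t\searrow0$ or $x\to\infty$, so $W$ attains its minimum at some $(x_1,t_1)$. There $\partial_tv\le 1/t_1$ (with equality if $t_1<T$) and $\Delta v\ge-\varepsilon\Delta\chi\ge-\varepsilon m$. Hence $1/t_1\ge e^{-v}(M-\varepsilon m(m-1))=e^{-v}M(1-\varepsilon)$, so $u(x_1,t_1)\ge(1-\varepsilon)Mt_1$ and $W(x_1,t_1)\ge\log(1-\varepsilon)$. Therefore $W\ge\log(1-\varepsilon)$ everywhere, and $\varepsilon\to0$ gives $u\ge Mt$.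

The exact point where this stops is the existence of the minimum of $W$. On the flat ball $v=-2r+O(1)$, and for $\varepsilon<2$ the function $W$ is unbounded below. The example of shells shows that completeness at a fixed time does not exclude this sort of decay along a sequence. So an argument is needed that reads the condition $\int u^{1/2}dr=\infty$ along *rays*. Potential theory does this for superharmonic functions. The plan is to produce, from the flow, a supersolution of an *elliptic* equation.

## The flow as an equation for $u^{(m-2)/4}$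

This section puts the equation in a form where the time derivative and the Laplacian each act linearly on one function. Set
$$\kappa=\frac{m-2}{4},\quad p=1+\frac1\kappa=\frac{m+2}{m-2},\quad q=\kappa m,\quad A=\frac{(m-1)(1+\kappa)}{\kappa},$$
so that $\kappa p=1+\kappa$, $\kappa(p-1)=1$ and $Aq=(1+\kappa)M$. Put $f=u^\kappa$ and $w=f^p=u^{1+\kappa}$. Since $\kappa-1=\frac{m-6}4$,
$$\Delta f=\kappa f\Big[\frac{\Delta u}{u}+\frac{m-6}{4}\frac{|\nabla u|^2}{u^2}\Big],$$
so (1) becomes
$$-\frac{u\,\mathrm R}{m-1}=\frac{\Delta f+qf}{\kappa f}.\tag{3}$$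
As $\partial_tw=(1+\kappa)f\,\partial_tu$, the flow is equivalent to
$$\partial_tw=A(\Delta f+qf).\tag{4}$$
The model profile $u=M\tau$ has $f=(M\tau)^\kappa$, $w=(M\tau)^{1+\kappa}$, and it solves (4) for $\tau>0$:
$$\frac{d}{d\tau}(M\tau)^{1+\kappa}=(1+\kappa)M(M\tau)^\kappa=Aq\,(M\tau)^\kappa.\tag{5}$$

For a single metric with $\mathrm R\ge-M$, (3) and $u=f^{p-1}$ give the elliptic inequality
$$\Delta f\le q(f^p-f),\tag{6}$$
which is what Theorem C is about. For the flow, (6) for the rescaled metric $g(t)/(Mt)$ would need $\mathrm R_{g(t)}\ge-1/t$, and no such bound is given. The next section shows that suitable time averages satisfy (6) anyway.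

## Time averages minimised over the endpoint

**How averaging removes the time derivative.** From now until the last section we take $t_0=0$ in Theorem B, by a time shift. Then $f>0$ and $f,\nabla f,\nabla^2f$ are continuous on $\mathbb H^m\times[0,T]$: for a shifted positive $t_0$ this is smoothness, for $t_0=0$ it is the local smooth convergence. By (4), $\partial_tw$ then also extends continuously to $t=0$. Integrate (4) from $0$ to $t$: with $V_0=\int_0^tf\,d\tau$,
$$A(\Delta V_0+qV_0)=w(\cdot,t)-w(\cdot,0).$$
Only endpoint values remain. Divide by the corresponding quantity for the model, $N_0(t)=\int_0^t(M\tau)^\kappa d\tau$, for which $AqN_0(t)=(Mt)^{1+\kappa}$ by (5). The quotient $\psi=V_0(\cdot,t)/N_0(t)$ satisfies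
$$\Delta\psi+q\psi=\frac{q\,[w(\cdot,t)-w(\cdot,0)]}{(Mt)^{1+\kappa}}.$$
To bound the right side by $q\psi^p$ we want $w(t)\le\psi^p(Mt)^{1+\kappa}$, that is, $f(t)\le\psi\,(Mt)^\kappa$: the endpoint value should not exceed $\psi$ times the model's. That is exactly what holds at a $t$ that *minimises* the quotient. As a bonus, the initial value $w(\cdot,0)$ survives with a good sign.

An average of $f$ does not control $f(\cdot,t)$ itself, so we allow weights $\tau^k$, which for large $k$ concentrate at the endpoint. For integers $k\ge0$ define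
$$V_k(x,t)=\int_0^t\tau^kf(x,\tau)\,d\tau,\qquad N_k(t)=\int_0^t\tau^k(M\tau)^\kappa d\tau=\frac{M^\kappa t^{k+1+\kappa}}{k+1+\kappa},\qquad \Phi_k(x)=\inf_{0<t\le T}\frac{V_k(x,t)}{N_k(t)}.$$
The goal is $\Phi_k\ge1$ for all $k$.

**Example.** For $u=c+Mt$ we get $V_0/N_0=(1+a)^{1+\kappa}-a^{1+\kappa}$ with $a=c/(Mt)$. This is increasing in $a$, hence decreasing in $t$, so the infimum is attained at $t=T$ and $\Phi_0>1$. For the flat ball, $f$ is independent of $t$ and $V_0/N_0=(1+\kappa)f\,(Mt)^{-\kappa}$, so $\Phi_0=(1+\kappa)f\,(MT)^{-\kappa}$, which tends to $0$ at infinity.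

**Definition.** A function $s$ is *locally semiconcave* if in a chart near each point there is a constant $C$ such that $s-C|x|_e^2$ is concave. For instance $-|x|$ and $\min(1,x^2)$ on $\mathbb R$ are locally semiconcave, and $|x|$ is not, because of its convex corner. An infimum of functions with a common $C^2$ bound is locally semiconcave, since an infimum of concave functions is concave.

**Step: regularity of $\Phi_k$.** This step shows that the infimum is attained and that $\Phi_k$ is regular enough for what follows. Let $K\subset\mathbb H^m$ be compact. Since $f\ge c_K>0$ on $K\times[0,T]$, we have $V_k\ge c_Kt^{k+1}/(k+1)$, so $V_k/N_k\ge c\,t^{-\kappa}$ on $K$ with some $c>0$. This blows up as $t\searrow0$, while $V_k(\cdot,T)/N_k(T)$ is bounded on $K$. Hence there is $\varepsilon_K>0$ such that for $x\in K$ the infimum is attained and may be taken over $t\in[\varepsilon_K,T]$. For these $t$ the functions $V_k(\cdot,t)/N_k(t)$ are bounded away from $0$ and $\infty$ on $K$ and bounded in $C^2$ on $K$, uniformly in $t$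 (differentiate under the integral). So $\Phi_k$ is positive, continuous and locally semiconcave. For $\alpha>0$ the powers $(V_k/N_k)^\alpha$ have the same uniform bounds, so the same holds for $\min(1,\Phi_k^\alpha)=\min\big(1,\inf_t(V_k/N_k)^\alpha\big)$.

**Lemma 1.** Let $x_0\in\mathbb H^m$, let the infimum defining $\Phi:=\Phi_k(x_0)$ be attained at $t_1\in(0,T]$, and let $\psi=V_k(\cdot,t_1)/N_k(t_1)$. Then $\psi\ge\Phi_k$ with equality at $x_0$, and
$$\Delta\psi(x_0)\le q(\Phi^p-\Phi)-E_k,\tag{7}$$
where
$$E_0=\frac{w(x_0,0)}{A\,N_0(t_1)}\ge\frac{w(x_0,0)}{A\,N_0(T)},\qquad E_k=\frac{k}{A\,N_k(t_1)}\int_0^{t_1}\tau^{k-1}\big(w(x_0,\tau)-\Phi^p(M\tau)^{1+\kappa}\big)d\tau\ \ge0\quad(k\ge1).$$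

*Proof.* The first assertion is the definition of $\Phi_k$. All functions below are evaluated at $x_0$.

**Step 1: the endpoint inequality.** This step uses minimality in $t$. We have
$$\partial_t\frac{V_k}{N_k}=\frac{t^k}{N_k}\Big(f-\frac{V_k}{N_k}(Mt)^\kappa\Big).$$
At $t_1$ this is $\le0$: it vanishes if $t_1<T$, and it is a left derivative at a minimum if $t_1=T$. So $f(t_1)\le\Phi(Mt_1)^\kappa$, and raising to the power $p$ (with $\kappa p=1+\kappa$),
$$w(t_1)\le\Phi^p(Mt_1)^{1+\kappa}.\tag{8}$$

**Step 2: integration in time.** This step turns (4) into an elliptic identity. By (4) and integration by parts,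
$$A N_k(t_1)\big(\Delta\psi+q\Phi\big)=\int_0^{t_1}\tau^k\,\partial_\tau w\,d\tau=t_1^kw(t_1)-\delta_{k0}\,w(0)-k\int_0^{t_1}\tau^{k-1}w\,d\tau.$$
The same for the model, by (5):
$$AqN_k(t_1)=t_1^k(Mt_1)^{1+\kappa}-k\int_0^{t_1}\tau^{k-1}(M\tau)^{1+\kappa}d\tau .$$
Combining the latter with (8),
$$t_1^kw(t_1)\le\Phi^p\Big(AqN_k(t_1)+k\int_0^{t_1}\tau^{k-1}(M\tau)^{1+\kappa}d\tau\Big).$$
Insert this in the first identity and divide by $AN_k(t_1)$; this is (7). The lower bound for $E_0$ holds because $N_0$ is increasing.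

**Step 3: $E_k\ge0$ for $k\ge1$.** This step compares $w=f^p$ with its tangent line. By convexity of $z\mapsto z^p$ at $z=\Phi(M\tau)^\kappa$, and $\kappa(p-1)=1$,
$$f^p\ge\Phi^p(M\tau)^{1+\kappa}+p\,\Phi^{p-1}M\tau\,\big(f-\Phi(M\tau)^\kappa\big).$$
Multiply by $\tau^{k-1}$ and integrate over $[0,t_1]$. The last term gives $p\Phi^{p-1}M\,(V_k-\Phi N_k)(t_1)=0$. $\square$

So each $\Phi_k$ is, in the sense of touching from above, a supersolution of $\Delta\Phi=q(\Phi^p-\Phi)$, with a helpful extra term. For $k=0$ the extra term sees the initial metric. For $k\ge1$ it does not, so completeness can only be used through $\Phi_0$.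

## Radial limits of superharmonic functions on $\mathbb H^m$

This section contains the tool that reads conditions along rays. Write $|y|=d(o,y)$ and $\hat y\in S^{m-1}$ for the direction of $y$ as seen from $o$, and put $o$ at the centre of the ball model. Below, $c,C>0$ are constants depending only on $m$ that may change from line to line.

**Green function.** $G(x,y)=\gamma(d(x,y))$ with $\gamma(r)=|S^{m-1}|^{-1}\int_r^\infty\sinh^{1-m}s\,ds$. It is normalised by $-\Delta G(\cdot,y)=\delta_y$. From $\sinh s\le\frac12e^s$, from $\sinh s\ge ce^s$ for $s\ge1$, and from $\sinh s\ge s$ together with $m\ge3$, we read off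
$$\gamma(r)\ge ce^{-(m-1)r}\ (r>0),\qquad\gamma(r)\le Ce^{-(m-1)r}\ (r\ge1),\qquad\gamma(r)\le Cr^{2-m}\ (0<r\le1),\tag{9}$$
and $\gamma(r)\sinh^{m-1}r\ge c$ for $r\ge1$.

**Poisson kernel.** For $\eta\in S^{m-1}$,
$$\Pi(x,\eta)=\Big(\frac{1-|x|_e^2}{|x-\eta|_e^2}\Big)^{m-1}=e^{-(m-1)b_\eta(x)},\qquad b_\eta(x)=\log\frac{|x-\eta|_e^2}{1-|x|_e^2}.$$
The function $b_\eta$ is the Busemann function of $\eta$. For example, at $x=\rho\eta$ with $\rho=\tanh(r/2)$ we get $b_\eta(x)=\log\frac{1-\rho}{1+\rho}=-r$. It is $1$-Lipschitz for the hyperbolic distance. Indeed, its Euclidean gradient is $\frac{2(x-\eta)}{|x-\eta|_e^2}+\frac{2x}{1-|x|_e^2}$. Since $2x\cdot(x-\eta)=|x-\eta|_e^2-(1-|x|_e^2)$, its squared Euclidean norm is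
$$\frac{4}{|x-\eta|_e^2}+\Big(\frac{4}{1-|x|_e^2}-\frac4{|x-\eta|_e^2}\Big)+\frac{4|x|_e^2}{(1-|x|_e^2)^2}=\frac{4}{(1-|x|_e^2)^2},$$
and the hyperbolic norm of a gradient is $\frac{1-|x|_e^2}2$ times the Euclidean one, so $|\nabla b_\eta|=1$.

A continuous function $s$ is superharmonic if $\nu=-\Delta s$, taken in the sense of distributions, is a nonnegative (Radon) measure. We use two textbook facts (see M. Stoll, *Harmonic and Subharmonic Function Theory on the Hyperbolic Ball*, Cambridge Univ. Press 2016).

* **Riesz.** A continuous superharmonic $s\ge0$ with $\nu=-\Delta s$ satisfies $s=h+\int G(\cdot,y)\,d\nu(y)$ with $h\ge0$ harmonic. In particular $\int G(o,y)\,d\nu(y)\le s(o)<\infty$.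
* **Fatou.** A bounded harmonic $h$ is the Poisson integral $\mathcal P[h^*]$ of some $h^*\in L^\infty(S^{m-1})$. For $a\in L^1(S^{m-1})$, the integral $\mathcal P[a](x)=\int\Pi(x,\eta)a(\eta)\,d\sigma(\eta)$ satisfies $\mathcal P[a](r\xi)\to a(\xi)$ as $r\to\infty$ for a.e. $\xi$.

**Example.** On the flat ball $f=u^\kappa=\big(\tfrac12(1-|x|_e^2)\big)^{(m-2)/2}$ satisfies $\Delta f=-qf$ by (3) with $\mathrm R=0$. So $f$ is superharmonic with $\nu=qf\,d\mathrm{vol}$, and $0<f\le1$. It tends to $0$ at infinity, so the maximum principle gives $h=0$, and $f$ is a pure Green potential. Along each ray $f$ decays like $e^{-(m-2)r/2}$, so $\int_1^\infty qf(r\xi)\,dr<\infty$. The next lemma says that such a picture is general.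

**Lemma 2.** Let $0\le s\le1$ be continuous and superharmonic, $\nu=-\Delta s$, and let $h$ and $h^*$ be as above (note $0\le h\le s\le1$).

(a) $s(r\xi)\to h^*(\xi)$ as $r\to\infty$ for a.e. $\xi$.

(b) If $\nu\ge\omega\,d\mathrm{vol}$ with $\omega\ge0$ measurable, then $\int_1^\infty\omega(r\xi)\,dr<\infty$ for a.e. $\xi$.

*Proof of (b).* By Riesz, polar coordinates $d\mathrm{vol}=|S^{m-1}|\sinh^{m-1}r\,dr\,d\sigma$ and $\gamma(r)\sinh^{m-1}r\ge c$,
$$1\ge s(o)\ge\int G(o,\cdot)\,\omega\,d\mathrm{vol}\ge c\int_{S^{m-1}}\int_1^\infty\omega(r\xi)\,dr\,d\sigma(\xi).$$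

*Proof of (a).* By Fatou, $h(r\xi)\to h^*(\xi)$ a.e. It remains to show that the potential $Q=\int G(\cdot,y)\,d\nu(y)$ satisfies $Q(r\xi)\to0$ for a.e. $\xi$. Let $R\ge2$ be an integer and let $\nu_R$ be the restriction of $\nu$ to $\{|y|>R\}$.

**Step 1: the compact part.** This step removes the mass near $o$. For $|x|>R$ the potential of $\nu-\nu_R$ at $x$ is at most $\nu(\{|y|\le R\})\,\gamma(|x|-R)$, which tends to $0$ as $|x|\to\infty$. For the rest we have the finite quantity
$$\int_{|y|>R}e^{-(m-1)|y|}\,d\nu\le C\int G(o,y)\,d\nu<\infty.\tag{10}$$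

**Step 2: the far part, $d(x,y)\ge1$.** This step dominates the Green function by Poisson integrals, so that Fatou applies. For $|y|>R$ let $S_y=\{\eta:\angle(\eta,\hat y)\le e^{-|y|}\}$. With $t=\tanh(|y|/2)=|y|_e$ we have $1-t=\frac{2}{e^{|y|}+1}$, so $e^{-|y|}\le1-t\le2e^{-|y|}$. For $\eta\in S_y$ at angle $\theta$ from $\hat y$,
$$|y-\eta|_e^2=(1-t)^2+2t(1-\cos\theta)\le(1-t)^2+\theta^2\le5e^{-2|y|},$$
and $1-|y|_e^2\ge1-t\ge e^{-|y|}$, so $\Pi(y,\eta)\ge(e^{|y|}/5)^{m-1}$. Since $b_\eta$ is $1$-Lipschitz, $\Pi(x,\eta)\ge e^{-(m-1)d(x,y)}\Pi(y,\eta)$. Since $\sigma(S_y)\ge ce^{-(m-1)|y|}$, we get, using (9),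
$$\int_{S_y}\Pi(x,\eta)\,d\sigma(\eta)\ge c\,e^{-(m-1)d(x,y)}\ge c\,G(x,y)\qquad\text{if }d(x,y)\ge1.$$
Integrate against $\nu_R$ and exchange the integrals: the far part of the potential of $\nu_R$ is at most $C\,\mathcal P[a_R](x)$ with $a_R(\eta)=\nu_R(\{y:\eta\in S_y\})$. Moreover
$$\int a_R\,d\sigma=\int\sigma(S_y)\,d\nu_R(y)\le C\int_{|y|>R}e^{-(m-1)|y|}d\nu<\infty$$
by (10). By Fatou, for a.e. $\xi$ (one null set for all the countably many $R$) the limsup of the far part along $r\xi$ is at most $C\,a_R(\xi)$. Where $a_2(\xi)<\infty$, hence a.e., $a_R(\xi)\downarrow0$ as $R\to\infty$, because the sets $\{|y|>R\}$ decrease to the empty set.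

**Step 3: the near part, $d(x,y)<1$.** This step bounds the singular part of $G$ by a function of $\xi$ alone. Let $x=r\xi$, $|y|>R\ge2$, $\theta=\angle(\xi,\hat y)$. If $\theta>\pi/2$, the law of cosines $\cosh d(x,y)=\cosh r\cosh|y|-\sinh r\sinh|y|\cos\theta$ gives $\cosh d(x,y)\ge\cosh|y|$, so $d(x,y)\ge 2$, which is impossible. So $\theta\le\pi/2$. The distance $\ell$ from $y$ to the geodesic line through $o$ in direction $\xi$ satisfies $\sinh\ell=\sinh|y|\sin\theta$ and $\ell\le d(x,y)<1$. On $[0,1]$, $\sinh\ell\le\ell\sinh1$; also $\sin\theta\ge2\theta/\pi$ and $\sinh|y|\ge ce^{|y|}$. Hence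
$$d(x,y)\ge\ell\ge c\,e^{|y|}\theta,\qquad\text{so in particular }\theta\le C_0e^{-|y|}.$$
By (9), $G(x,y)\le C\,d(x,y)^{2-m}\le C\,(e^{|y|}\theta)^{2-m}$ (read as $+\infty$ if $\theta=0$). So at every point $r\xi$ the near part is at most $C\,n_R(\xi)$ with
$$n_R(\xi)=\int_{\{|y|>R,\ \theta\le C_0e^{-|y|}\}}(e^{|y|}\theta)^{2-m}\,d\nu(y).$$
The measure $\sigma$ has density at most $C\theta^{m-2}d\theta$ in the angle from $\hat y$, so
$$\int n_R\,d\sigma\le C\int_{|y|>R}e^{(2-m)|y|}\int_0^{C_0e^{-|y|}}\theta^{2-m}\theta^{m-2}\,d\theta\,d\nu(y)=C\int_{|y|>R}e^{-(m-1)|y|}\,d\nu(y)<\infty.$$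
Hence $n_2<\infty$ a.e., and there $n_R(\xi)\downarrow0$ by dominated convergence.

**Step 4: conclusion.** For a.e. $\xi$ and all integers $R\ge2$, $\limsup_{r\to\infty}Q(r\xi)\le C(a_R+n_R)(\xi)$ with $C$ independent of $R$, and the right side tends to $0$. $\square$

**Semiconcave functions and pointwise Laplacians.** We shall apply Lemma 2 to minima of smooth functions, and we compute their Laplacians only at points of twice differentiability. The following fact justifies that. By Alexandrov's theorem (Evans–Gariepy, *Measure Theory and Fine Properties of Functions*, §6.4), a locally semiconcave $s$ has a second-order Taylor expansion at a.e. point. Its distributional Hessian in a chart is a matrix-valued measure, with absolutely continuous part the pointwise Hessian and with negative semidefinite singular part. In a chart with volume density $\sqrt{\det g}$,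
$$\sqrt{\det g}\,\Delta s=\sqrt{\det g}\,g^{ij}\partial_{ij}s+\partial_i\big(\sqrt{\det g}\,g^{ij}\big)\partial_js .$$
The last term is a locally bounded function, as $s$ is locally Lipschitz. The singular part of the first is a trace of a positive definite matrix times a negative semidefinite measure, hence $\le0$. Therefore, as measures,
$$\Delta s\le(\Delta s)_{\text{pointwise}}\,d\mathrm{vol}.\tag{11}$$
Example on $\mathbb R$: for $s=-|x|$ the pointwise second derivative is $0$ a.e., and the distributional one is $-2\delta_0\le0$.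

## The elliptic case: proof of Theorem C

We treat the time-independent problem first; its argument is the pattern for the flow. Let $g=Fg_{\mathbb H}$ be complete with $\mathrm R_g\ge-M$ and $f=F^\kappa$, so that $F=f^{p-1}$. By (3), the curvature bound says $\frac{\Delta f+qf}{\kappa f}\le mF$, which is (6): $\Delta f\le q(f^p-f)$.

**Step 1: a bounded superharmonic function.** This step truncates at the target value $1$ and takes a power. Let
$$\Psi=\min(f,1),\qquad\alpha=\min\big(1,\tfrac2{m-2}\big),\qquad s=\Psi^\alpha=\min(1,f^\alpha).$$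
As a minimum of two smooth functions, $s$ is continuous and locally semiconcave, and $0<s\le1$. Let $x_0$ be a point of twice differentiability. If $f(x_0)\ge1$, then $s(x_0)=1=\max s$ and $\Delta s(x_0)\le0$. If $f(x_0)<1$, then $s=f^\alpha$ near $x_0$, and since $\alpha\le1$,
$$\Delta f^\alpha=\alpha f^{\alpha-1}\Delta f+\alpha(\alpha-1)f^{\alpha-2}|\nabla f|^2\le\alpha f^{\alpha-1}q(f^p-f)=-\alpha q\,\Psi^\alpha(1-\Psi^{p-1}).$$
The right side vanishes where $f\ge1$, so (11) gives $-\Delta s\ge\alpha q\,\Psi^\alpha(1-\Psi^{p-1})\,d\mathrm{vol}\ge0$.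

**Step 2: a zero–one law along rays.** By Lemma 2, for a.e. $\xi$,
$$s(r\xi)\to h^*(\xi)\in[0,1],\qquad\int_1^\infty\Psi^\alpha(1-\Psi^{p-1})(r\xi)\,dr<\infty.$$
If $0<h^*(\xi)<1$, then $\Psi(r\xi)\to h^*(\xi)^{1/\alpha}\in(0,1)$ and the integrand has a positive limit, a contradiction. So $h^*\in\{0,1\}$ a.e.

**Step 3: completeness excludes $0$.** If $h^*(\xi)=0$, then eventually $f=\Psi\le\frac12$ along the ray, so $1-\Psi^{p-1}$ is bounded below and $\int f^\alpha dr<\infty$ along the end of the ray. Since $F^{1/2}=f^{1/(2\kappa)}=f^{2/(m-2)}\le f^\alpha$ there, the ray has finite $g$-length, which contradicts completeness.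

**Step 4: conclusion.** So $h^*=1$ a.e., $h=\mathcal P[1]=1$, and $s\ge h=1$. That is, $f\ge1$ and $F\ge1$. $\blacksquare$

## The average with $k=0$ and the length of rays at the initial time

We repeat this with $\Phi_0$ in place of $f$. There is one new difficulty: if $\Phi_0$ is small along a ray, this says that *some* time average of $f$ is small, and it does not directly bound $u(\cdot,0)$, whose length integral is what the hypothesis controls. The term $E_0$ in (7) is the link, since it contains $w(\cdot,0)=u(\cdot,0)^{1+\kappa}$. Two integrals will be finite, one in $\Psi$ and one mixing $\Psi$ and $w(\cdot,0)$, and Hölder combines them.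

**Lemma 3.** If a.e. ray from $o$ has infinite $g(0)$-length (in particular if $g(0)$ is complete), then $\Phi_0\ge1$ on $\mathbb H^m$.

*Proof.* **Step 1: the superharmonic function.** This step derives from (7) a function to which Lemma 2 applies. Let
$$\Psi=\min(\Phi_0,1),\qquad\alpha=\tfrac1m,\qquad s=\Psi^\alpha,\qquad e=\frac{w(\cdot,0)}{A\,N_0(T)}>0.$$
By the regularity step, $s$ is continuous and locally semiconcave, and $0<s\le1$. Let $x_0$ be a point of twice differentiability of $s$.

If $\Phi_0(x_0)\ge1$, then $s(x_0)=1=\max s$ and $\Delta s(x_0)\le0$.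

If $\Phi_0(x_0)<1$, take $\psi$ from Lemma 1 with $k=0$. Then $s\le\Phi_0^\alpha\le\psi^\alpha$ with equality at $x_0$, so $\psi^\alpha-s$ has a minimum at $x_0$, where both functions have second-order expansions. Hence, using $0<\alpha<1$ and $E_0\ge e(x_0)$,
$$\Delta s(x_0)\le\Delta\psi^\alpha(x_0)=\alpha\psi^{\alpha-1}\Delta\psi+\alpha(\alpha-1)\psi^{\alpha-2}|\nabla\psi|^2\le-\alpha\Psi^{\alpha-1}\big[q(\Psi-\Psi^p)+e\big](x_0).$$

By (11), $-\Delta s\ge\omega\,d\mathrm{vol}$ with
$$\omega=\alpha\Psi^{\alpha-1}\big[q(\Psi-\Psi^p)+e\,\mathbf 1_{\{\Phi_0<1\}}\big]\ge0 ,$$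
so $s$ is superharmonic.

**Step 2: three facts on almost every ray.** Lemma 2 gives, for a.e. $\xi$,
$$s(r\xi)\to h^*(\xi)\in[0,1],\qquad\int_1^\infty\Psi^\alpha(1-\Psi^{p-1})(r\xi)\,dr<\infty,\qquad\int_1^\infty\Psi^{\alpha-1}e\,\mathbf 1_{\{\Phi_0<1\}}(r\xi)\,dr<\infty.$$
As in Theorem C, the first integral excludes $0<h^*(\xi)<1$.

**Step 3: if $h^*(\xi)=0$, the ray has finite $g(0)$-length.** Let $h^*(\xi)=0$. Then there is $r_0\ge1$ with $\Phi_0=\Psi\le\frac12$ along the ray for $r\ge r_0$. So $1-\Psi^{p-1}$ is bounded below and the indicator equals $1$, and, as $e$ is a constant multiple of $w(\cdot,0)$,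
$$\int_{r_0}^\infty\Psi^{1/m}\,dr<\infty,\qquad\int_{r_0}^\infty\Psi^{\alpha-1}w(r\xi,0)\,dr<\infty.$$
Put $\beta=\frac2{m+2}$. Since $w=u^{(m+2)/4}$, we have $u^{1/2}=w^\beta$; moreover $\frac\beta{1-\beta}=\frac2m$. By Hölder with exponents $\frac1\beta,\frac1{1-\beta}$,
$$\int_{r_0}^\infty u(r\xi,0)^{1/2}dr=\int_{r_0}^\infty\big(w\Psi^{\alpha-1}\big)^\beta\,\Psi^{(1-\alpha)\beta}\,dr\le\Big(\int_{r_0}^\infty w\Psi^{\alpha-1}dr\Big)^\beta\Big(\int_{r_0}^\infty\Psi^{\frac2m(1-\frac1m)}dr\Big)^{1-\beta}.$$
The last integral is finite because $\frac2m(1-\frac1m)\ge\frac1m$ and $\Psi\le1$. So this ray has finite $g(0)$-length, which by hypothesis happens only for $\xi$ in a null set.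

**Step 4: conclusion.** Hence $h^*=1$ a.e., $h=1$, $s\ge h=1$, and $\Phi_0\ge1$. $\square$

The choice of the power $\alpha$ matters in Step 3: the estimate needs $\frac2m(1-\alpha)\ge\alpha$, that is, $\alpha\le\frac{2}{m+2}$. The value $\frac1m$ satisfies this, while $\alpha=1$, the choice without a power, does not. On the flat ball one sees the other branch: $\Phi_0=(1+\kappa)f(MT)^{-\kappa}$ tends to $0$ along every ray, and every ray has finite length.

## Raising the weight from $\tau^{k-1}$ to $\tau^k$

For $k\ge1$ the term $E_k$ does not see the initial metric. Instead we use the penalised minimum as in the Observation above. It has the same weak spot, the case of infimum $0$, and that case is now excluded by the information $\Phi_{k-1}\ge1$.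

**Lemma 4.** Let $k\ge1$. If $\Phi_{k-1}\ge1$ on $\mathbb H^m$, then $\Phi_k\ge1$ on $\mathbb H^m$.

*Proof.* **Step 1: a lower bound for $E_k$ where $\Phi_k$ is small.** Let $x_0,t_1,\Phi$ be as in Lemma 1. Jensen's inequality for the measure $\tau^{k-1}d\tau$ on $[0,t_1]$, of mass $t_1^k/k$, and $V_{k-1}\ge\Phi_{k-1}N_{k-1}\ge N_{k-1}$ give
$$\int_0^{t_1}\tau^{k-1}w(x_0,\tau)\,d\tau\ge\Big(\frac{t_1^k}k\Big)^{1-p}V_{k-1}(x_0,t_1)^p\ge\Big(\frac{t_1^k}k\Big)^{1-p}N_{k-1}(t_1)^p=\frac{k^{p-1}M^{1+\kappa}}{(k+\kappa)^p}\,t_1^{k+1+\kappa},$$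
since $N_{k-1}(t_1)=\frac{M^\kappa t_1^{k+\kappa}}{k+\kappa}$ and $k(1-p)+p(k+\kappa)=k+p\kappa=k+1+\kappa$. Also
$$\int_0^{t_1}\tau^{k-1}(M\tau)^{1+\kappa}d\tau=\frac{M^{1+\kappa}t_1^{k+1+\kappa}}{k+1+\kappa},\qquad N_k(t_1)=\frac{M^\kappa t_1^{k+1+\kappa}}{k+1+\kappa}.$$
All powers of $t_1$ agree, so
$$E_k\ge c_1-c_2\Phi^p,\qquad c_1=\frac{kM}{A}\cdot\frac{(k+1+\kappa)\,k^{p-1}}{(k+\kappa)^p}>0,\quad c_2=\frac{kM}A>0.\tag{12}$$

**Step 2: penalised minimum.** Let $i=\inf\Phi_k\ge0$ and suppose $i<1$. For $\varepsilon>0$ the continuous function $\Phi_k+\varepsilon\chi$ attains its minimum at some $x_\varepsilon$, because $\Phi_k>0$ and $\chi$ is proper. For every $z$ we have $\Phi_k(x_\varepsilon)\le\Phi_k(z)+\varepsilon\chi(z)$; letting $\varepsilon\to0$ and then taking the infimum over $z$ gives $\Phi_k(x_\varepsilon)\to i$. With $\psi$ from Lemma 1 at $x_\varepsilon$, the function $\psi+\varepsilon\chi\ge\Phi_k+\varepsilon\chi$, with equality at $x_\varepsilon$, has a minimum there. By (2) and (7),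
$$-\varepsilon m\le\Delta\psi(x_\varepsilon)\le q\big(\Phi_k^p-\Phi_k\big)(x_\varepsilon)-E_k.$$

**Step 3: contradiction.** If $i>0$, use $E_k\ge0$ and let $\varepsilon\to0$: $0\le q(i^p-i)<0$. If $i=0$, use (12) and let $\varepsilon\to0$: $0\le-c_1<0$. Both are impossible, so $i\ge1$. $\square$

## Concentration at the endpoint: proofs of Theorems B and A

**Step 1: the weak inequality.** With $t_0=0$ after the shift, Lemma 3 gives $\Phi_0\ge1$, and Lemma 4 gives inductively $\Phi_k\ge1$ for all $k\ge0$. That is,
$$\int_0^t\tau^k\big(f(x,\tau)-(M\tau)^\kappa\big)\,d\tau\ge0\qquad(x\in\mathbb H^m,\ 0<t\le T,\ k=0,1,2,\dots).$$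
Multiply by $(k+1)t^{-k-1}$. The probability measures $(k+1)t^{-k-1}\tau^k\,d\tau$ on $[0,t]$ converge to $\delta_t$ as $k\to\infty$, and the bracket is continuous in $\tau$, so $f(x,t)\ge(Mt)^\kappa$, i.e. $u(x,t)\ge Mt$. Undoing the shift,
$$u(x,t)\ge m(m-1)(t-t_0)\qquad\text{for }x\in\mathbb H^m,\ t\in[t_0,T].\tag{13}$$

**Step 2: Theorem A.** Let the flow be instantaneously complete and $t\in(0,T]$. For each $t_0\in(0,t)$ the metric $g(t_0)$ is complete, so (13) holds; let $t_0\searrow0$. At $t=0$ there is nothing to prove. This proves Theorem A.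

**Step 3: strictness.** This step upgrades (13) to a strict inequality. Let $\varphi=(M(t-t_0))^\kappa$ and $z=f-\varphi\ge0$. By (4), $pf^{p-1}f_t=A(\Delta f+qf)$; by (5), $p\varphi^{p-1}\varphi_t=Aq\varphi$. Subtracting, for $t>t_0$,
$$pf^{p-1}z_t=A(\Delta z+qz)-p\,\varphi_t\,(f^{p-1}-\varphi^{p-1}).$$
Here $f^{p-1}-\varphi^{p-1}=z\int_0^1(p-1)(\varphi+\lambda z)^{p-2}d\lambda$, with $\varphi$ and $f$ positive and locally bounded away from $0$ for $t>t_0$. So $z$ solves a linear, locally uniformly parabolic equation with locally bounded zero-order coefficient. If $z=0$ at some $(x_1,t_1)$ with $t_1>t_0$, the strong maximum principle for $z\ge0$ gives $z\equiv0$ on $\mathbb H^m\times(t_0,t_1]$. Then $u=M(t-t_0)\to0$ as $t\searrow t_0$, which contradicts $u(\cdot,t_0)>0$. So $u>M(t-t_0)$ for $t>t_0$.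

**Step 4: completeness and equivalence.** If a metric $g$ satisfies $g\ge c\,g_{\mathbb H}$ with a constant $c>0$, then closed $g$-bounded sets are closed and $g_{\mathbb H}$-bounded, hence compact, and $g$ is complete. By (13) this applies to $g(t)$ for $t\in(t_0,T]$. Now consider the three conditions of Theorem B. The bound $g(t)\ge Mt\,g_{\mathbb H}$ for all $t$ implies instantaneous completeness by what was just said. Instantaneous completeness implies completeness along any sequence $t_j\searrow0$ in $(0,T)$. Completeness of $g(t_j)$ along some sequence $t_j\searrow0$ gives (13) with $t_0=t_j$, and $j\to\infty$ gives $g(t)\ge Mt\,g_{\mathbb H}$.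

**Step 5: sharpness.** For $\varepsilon>0$, $g(t)=(\varepsilon+m(m-1)t)\,g_{\mathbb H}$ is a complete flow, since $\mathrm R_{g(t)}=-\frac{m(m-1)}{\varepsilon+m(m-1)t}$. Letting $\varepsilon\searrow0$ shows that $m(m-1)$ cannot be replaced by a larger constant. This completes the proof of Theorem B. $\blacksquare$
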